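# Spanning eulerian subdigraphs avoiding $k$ arcs in $(k+1)$-arc-strong semicomplete digraphs

## 1. Semicomplete, arc-strong and eulerian digraphs

Digraphs here are finite, without loops and without parallel arcs. The two opposite arcs $uv$ and $vu$ may both be present. For a digraph $D$ we write $V(D)$ and $A(D)$ for its vertex set and arc set. For $S\subseteq V(D)$, the number of arcs entering $S$ (tail outside, head inside) is $d_D^-(S)$, and the number of arcs leaving $S$ is $d_D^+(S)$.

**Definition (semicomplete).** A digraph is *semicomplete* if any two distinct vertices $u,v$ are joined by at least one of the arcs $uv$, $vu$.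

Examples are tournaments (exactly one arc per pair) and the complete digraph on $n$ vertices (both arcs for every pair). Deleting an arc $uv$ from a semicomplete digraph leaves it semicomplete if $vu$ is present. Otherwise $u,v$ become non-adjacent and semicompleteness is lost. This small observation causes most of the trouble later.

**Definition ($\ell$-arc-strong).** A digraph is *strong* if every vertex can reach every other by a directed path. It is *$\ell$-arc-strong* if it remains strong after the deletion of any set of fewer than $\ell$ arcs.

**Fact 1.** Let $|V(D)|\ge 2$. Then $D$ is strong if and only if $d_D^-(S)\ge 1$ for all $\emptyset\ne S\subsetneq V(D)$, and $D$ is $\ell$-arc-strong if and only if $d_D^-(S)\ge \ell$ for all such $S$.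

Indeed, if no arc enters $S$, then no vertex outside $S$ reaches $S$. Conversely, if $u$ does not reach some vertex, then the set of vertices not reachable from $u$ is non-empty, misses $u$, and is entered by no arc. Now $\ell$-arc-strength fails exactly when fewer than $\ell$ arcs can be deleted so that some $S$ is no longer entered, that is, when some $S$ has fewer than $\ell$ entering arcs.

Example: in the complete digraph on $n$ vertices a set of $s$ vertices, $1\le s\le n-1$, is entered by $s(n-s)$ arcs, and $s(n-s)-(n-1)=(s-1)(n-s-1)\ge 0$. So this digraph is $(n-1)$-arc-strong.

**Definition (eulerian).** A digraph is *balanced* if every vertex has in-degree equal to out-degree. It is *eulerian* if it is balanced and connected (in the sense of its underlying graph). A single vertex is eulerian.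

Example: a directed cycle, or two directed triangles sharing one vertex. The latter is eulerian but has no Hamilton cycle.

**Definition (trail).** A *trail* is a walk without repeated arcs; vertices may repeat. It is closed if it ends where it starts. A trail with no arcs, sitting at one vertex, is allowed.

Example: in two triangles $cpq$ and $crs$ sharing $c$, the walk $c\,p\,q\,c\,r\,s\,c$ is a closed trail.

**Fact 2 (Euler).** A connected balanced digraph has a closed trail traversing all its arcs (and hence visiting all its vertices). Conversely, the vertices and arcs of a closed trail form an eulerian digraph.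

**Fact 3.** If $M$ is balanced, then $d_M^-(S)=d_M^+(S)$ for every vertex set $S$. (Sum out-degree minus in-degree over $S$; arcs inside $S$ cancel.)

**Definition (spanning, avoiding).** A subdigraph of $D$ is *spanning* if it contains all vertices of $D$. It *avoids* a set $F$ of arcs if it contains no arc of $F$.

Example: in the complete digraph on $\{1,2,3\}$ the cycle $1\,2\,3\,1$ is a spanning eulerian subdigraph avoiding $F=\{13\}$. A spanning eulerian subdigraph of $D$ avoiding $F$ is the same as a spanning eulerian subdigraph of $D-F$.

**Camion's Theorem.** Every strong semicomplete digraph (on at least two vertices) has a Hamilton cycle.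

## 2. How much arc-strength pays for $k$ forbidden arcs?

A Hamilton cycle is a spanning eulerian subdigraph. So Camion's Theorem says that a $1$-arc-strong semicomplete digraph has a spanning eulerian subdigraph. Suppose now that an adversary forbids $k$ arcs. To have any hope, $D-F$ must stay strong, and the natural way to guarantee this is to assume that $D$ is $(k+1)$-arc-strong. Is this enough? Is it true that, for every non-negative integer $k$, every $(k+1)$-arc-strong semicomplete digraph has a spanning eulerian subdigraph that avoids any prescribed set of $k$ arcs?

The question is taken from Jørgen Bang-Jensen, Frédéric Havet and Anders Yeo, "Spanning eulerian subdigraphs in semicomplete digraphs", arXiv:1905.11019 (2019). The answer is yes.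

**Theorem A.** For every $k\ge 0$, every $(k+1)$-arc-strong semicomplete digraph $D$ and every set $F$ of at most $k$ arcs, $D-F$ has a spanning eulerian subdigraph.

We may assume $F\subseteq A(D)$ and $|V(D)|\ge 2$, since a single vertex is eulerian.

## 3. Complete digraphs, and a seven-vertex digraph that loses its Hamilton cycles

**The case $k=0$** is Camion's Theorem.

**The smallest digraphs for a given $k$.** In a $(k+1)$-arc-strong digraph with at least two vertices every vertex has in-degree at least $k+1$, so $n\ge k+2$. If $n=k+2$, then $D$ is the complete digraph. It has $(n-1)!$ Hamilton cycles, and for $n\ge 3$ each arc lies in $(n-2)!$ of them. Deleting $k=n-2$ arcs destroys at most $(n-2)\,(n-2)!<(n-1)!$ of them, so a Hamilton cycle survives. For $n=2$ nothing is deleted. So here the theorem holds with room to spare, and one may hope for a Hamilton cycle in general.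

**Hamilton cycles are too much to ask.** Let $k=1$ and let $D_7$ have vertices $c,x_1,x_2,p,p',z_1,z_2$ and the following arcs:

- both arcs between $x_1$ and $x_2$, and both arcs between $z_1$ and $z_2$;
- all arcs from $\{x_1,x_2\}$ to $\{p,p',z_1,z_2\}$ and all arcs from $\{p,p'\}$ to $\{z_1,z_2\}$;
- all arcs from $c$ to $\{x_1,x_2,p,p'\}$ and all arcs from $\{z_1,z_2\}$ to $c$;
- the arc $pp'$.

Every pair is adjacent, so $D_7$ is semicomplete. It is $2$-arc-strong. For this it suffices to find two arc-disjoint paths from $c$ to every other vertex and two back: a set $S$ with $d^-(S)\le 1$ not containing $c$ would block the former for any vertex of $S$, and one containing $c$ would block the latter for any vertex outside $S$. From $c$ we have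

- to $x_1$: $c\,x_1$ and $c\,x_2\,x_1$ (symmetrically to $x_2$);
- to $p$: $c\,p$ and $c\,x_1\,p$ (similarly to $p'$);
- to $z_1$: $c\,p\,z_1$ and $c\,p'\,z_1$ (similarly to $z_2$).

Back to $c$ we have $z_1\,c$ and $z_1\,z_2\,c$ (similarly from $z_2$), and from each $y\in\{x_1,x_2,p,p'\}$ the paths $y\,z_1\,c$ and $y\,z_2\,c$.

Let $F=\{pp'\}$. A Hamilton cycle of $D_7-F$ would give a path in $D_7-F-c$ through both $p$ and $p'$. But in $D_7-F-c$ the only vertices reachable from $p$, besides $p$ itself, are $z_1,z_2$, and the same holds for $p'$. So no path contains both, and $D_7-F$ has no Hamilton cycle. It does have a spanning eulerian subdigraph, namely the closed trail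
$$c\;x_1\;p\;z_1\;c\;x_2\;p'\;z_2\;c .$$

So deleting $F$ and applying Camion's Theorem cannot work: $D-F$ need not be semicomplete, and the Hamiltonian conclusion is false for it. We need a statement about digraphs with non-adjacent pairs.

## 4. Entering arcs against non-neighbors

Deleting $F$ does two kinds of damage: it removes arcs entering some set $S$, and it creates non-adjacent pairs. The plan is to show that a strong digraph without a spanning eulerian subdigraph has a set $S$ where both kinds of damage can be charged at once to different arcs of $F$.

**Definition ($\nu$).** For a digraph $H$, a set $\emptyset\ne S\subsetneq V(H)$ and a vertex $b\in V(H)\setminus S$, let $\nu_H(b,S)$ be the number of vertices $v\in V(H)\setminus(S\cup\{b\})$ such that neither $vb$ nor $bv$ is an arc of $H$.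

**Theorem B.** Let $H$ be a strong digraph without a spanning eulerian subdigraph. Then there are $\emptyset\ne S\subsetneq V(H)$ and $b\in V(H)\setminus S$ with
$$d_H^-(S)\le \nu_H(b,S).$$

Example: let $H_4$ have vertices $x,y_1,y_2,z$ and arcs $xy_1,xy_2,y_1z,y_2z,zx$. It is strong. A spanning eulerian subdigraph would have to enter both $y_1$ and $y_2$, so it would use two arcs out of $x$, but only one arc enters $x$. So there is none. With $S=\{x\}$ and $b=y_2$ we have $d^-(S)=1$, and $\nu(b,S)=1$ because of $y_1$.

Theorem B makes no mention of semicompleteness or of $F$. Here is why it suffices.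

**Theorem B implies Theorem A.** Let $H=D-F$. Since $|F|\le k$ and $D$ is $(k+1)$-arc-strong, $H$ is strong. Suppose $H$ has no spanning eulerian subdigraph. Take $S,b$ from Theorem B, put $q=\nu_H(b,S)$, and let $g$ be the number of arcs of $F$ entering $S$.

Each of the $q$ vertices $v\notin S\cup\{b\}$ non-adjacent to $b$ in $H$ is adjacent to $b$ in $D$, so some arc between $v$ and $b$ lies in $F$. Different $v$ give different arcs, so $F$ contains $q$ distinct arcs with both ends outside $S$. The $g$ arcs of $F$ entering $S$ have their heads in $S$. Hence these two families are disjoint, $q+g\le|F|\le k$, and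
$$d_D^-(S)=d_H^-(S)+g\le q+g\le k. \tag{1}$$
This contradicts Fact 1. $\blacksquare$

It was essential that the counted non-neighbors lie outside $S$: this keeps the two families disjoint. The rest of the work is the proof of Theorem B.

## 5. Ancestors of an uncovered vertex, and a first candidate for $S$

Let $H$ be strong without a spanning eulerian subdigraph, and let $V=V(H)$.

**Step 1: fix a maximum eulerian subdigraph and name what is left over.** Let $M$ be an eulerian subdigraph of $H$ whose vertex set $A$ is as large as possible (a single vertex is allowed, so $M$ exists and $A\neq\emptyset$). By assumption $A\ne V$. Let $G=H-A(M)$, with vertex set $V$: the arcs not used by $M$. For a vertex $v$, let $\mathrm{anc}(v)$ be the set of vertices that can reach $v$ in $G$, and $\mathrm{desc}(v)$ the set of vertices reachable from $v$ in $G$. Both contain $v$.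

Call $S\subseteq V$ *closed* if no arc of $G$ enters $S$. Each $\mathrm{anc}(v)$ is closed, and unions of closed sets are closed. If $S$ is closed and $t\notin S$, then no path of $G$ starting at $t$ meets $S$. Why closed sets matter: all arcs of $H$ entering a closed set $S$ belong to $M$, so by Fact 3
$$d_H^-(S)=d_M^-(S)=d_M^+(S)\qquad\text{for closed } S. \tag{2}$$
So we may count arcs of $M$ *leaving* $S$.

Fix $b\in V\setminus A$. Since $b\notin A$, all arcs of $H$ at $b$ belong to $G$. Let
$$Q=\mathrm{desc}(b),\qquad K=\mathrm{anc}(b)\cap\mathrm{desc}(b),\qquad S_0=\mathrm{anc}(b)\setminus K .$$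
So $K$ is the vertex set of the strong component of $G$ containing $b$, and $K\subseteq Q$.

In $H_4$ take for $M$ the triangle $x\,y_1\,z$ and $b=y_2$. Then $G$ has the arcs $xy_2,\,y_2z$, and $Q=\{y_2,z\}$, $K=\{y_2\}$, $S_0=\{x\}$.

**Step 2: $K\cap A=\emptyset$.** This will guarantee that touching $K$ always means gaining a new vertex. Suppose $K\cap A\neq\emptyset$. Since $b\in K\setminus A$ and $G[K]$ is strong, $G[K]$ has an arc $uw$ with $u\in A$, $w\notin A$. It lies on a cycle of $G[K]$. This cycle has no arc in common with $M$ and shares the vertex $u$ with it, so the union of $M$ and the cycle is balanced and connected. It contains $A\cup\{w\}$, contradicting the choice of $M$.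

**Step 3: $S_0$ is non-empty, closed and disjoint from $Q$.** This makes $S_0$ a legitimate candidate for $S$.

- If $S_0=\emptyset$, then $K=\mathrm{anc}(b)$ is closed. By Step 2 no arc of $M$ enters $K$, so $d_H^-(K)=0$. But $b\in K$, and $K\neq V$ since $K$ misses $A\ne\emptyset$. This contradicts that $H$ is strong.
- Let $us\in A(G)$ with $s\in S_0$. Then $u\in\mathrm{anc}(b)$. If $u\in K$, then $s\in\mathrm{desc}(b)\cap\mathrm{anc}(b)=K$, a contradiction. So $u\in S_0$, and $S_0$ is closed.
- $S_0\cap Q\subseteq \mathrm{anc}(b)\cap\mathrm{desc}(b)=K$, and $S_0\cap K=\emptyset$.

**Trying $S=S_0$.** By (2), $d_H^-(S_0)$ is the number of arcs of $M$ leaving $S_0$. Where can such an arc go?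

*Not into $Q$.* Suppose $sz\in A(M)$ with $s\in S_0$ and $z\in Q$. A closed trail through all arcs of $M$ with $sz$ deleted is a trail $T$ from $z$ to $s$ covering $A$. In $G$ there is a path from $s$ to $b$ and a path from $b$ to $z$. Follow the first until it meets the second for the first time, at $w$ say, and then follow the second to $z$. The resulting path $R$ of $G$ uses no arc of $M$, so $TR$ is a closed trail. Every vertex of the first path lies in $\mathrm{anc}(b)$, and every vertex of the second lies in $Q$, so $w\in K$ and $w\notin A$ by Step 2. So $TR$ covers $A\cup\{w\}$, contradicting maximality.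

*So the head $v$ is a non-neighbor of $b$.* We have $v\notin S_0\cup Q$. All arcs at $b$ lie in $G$, so $vb\in A(H)$ would give $v\in\mathrm{anc}(b)=S_0\cup K\subseteq S_0\cup Q$, and $bv\in A(H)$ would give $v\in Q$. Neither holds, so $v$ is one of the vertices counted by $\nu_H(b,S_0)$.

If the arcs of $M$ leaving $S_0$ had distinct heads, we would be done. This is the case in $H_4$. But several arcs of $M$ may leave $S_0$ with the same head, and then the count breaks down.

**The candidate $S_0$ can really fail.** Let $H_7$ have vertices $s_1,s_2,s_3,v,y,z,b$, the arcs of the closed trail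
$$s_1\;v\;s_2\;v\;s_3\;v\;y\;z\;s_1,$$
and the arcs $s_1b,s_2b,s_3b,bz$. It is strong. A spanning eulerian subdigraph would contain the only arc out of $y$, which is $yz$, and the only arc out of $b$, which is $bz$. So $z$ would have in-degree $2$, while $zs_1$ is the only arc out of $z$. Hence there is none, and the closed trail displayed above, which misses only $b$, is a maximum $M$. The arcs of $G$ are $s_1b,s_2b,s_3b,bz$, so $S_0=\{s_1,s_2,s_3\}$ and $Q=\{b,z\}$. Now $d_H^-(S_0)=3$ (the arcs $zs_1,vs_2,vs_3$), but $\nu_H(b,S_0)=2$ (the vertices $v,y$). All three arcs of $M$ leaving $S_0$ go to $v$.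

The set $S_0\cup\{v\}$ works, though: only $zs_1$ enters it, and $y$ is a non-neighbor of $b$ outside it. This suggests absorbing a vertex that is entered twice.

## 6. Absorbing doubly entered vertices

**Step 4: enlarge $S_0$ until the heads are distinct.** Given $S_i$, suppose some vertex outside $S_i$ is the head of at least two arcs of $M$ with tails in $S_i$. Choose such a vertex $v_{i+1}$ and two such arcs $e^1_{i+1},e^2_{i+1}$, and put
$$S_{i+1}=S_i\cup\mathrm{anc}(v_{i+1}).$$
We add all of $\mathrm{anc}(v_{i+1})$ so that the set stays closed. If there is no such vertex, stop and put $S=S_i$. The sets strictly increase, so the process ends. When it ends, the arcs of $M$ leaving $S$ have pairwise distinct heads.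

What must be saved is the fact that no arc of $M$ goes into $Q$. For $S_0$ it came from a path $s\to b\to z$ in $G$. A vertex $s\in S_1\setminus S_0$ has no path to $b$ in $G$ (otherwise $s\in\mathrm{anc}(b)=S_0\cup K$, and it will turn out that $S_1$ misses $K\subseteq Q$). It only has a path to $v_1$. The key is that a trail containing both arcs $e_1^1,e_1^2$ passes through $v_1$ twice, so it can do without the second of these arcs, provided that the part after it is attached at the first visit.

**A worked reroute.** Take the closed trail $M$: $\;s\;v\;y\;s'\;v\;t\;z\;s$, together with the arcs $tv,\,sb,\,s'b,\,bz$, which form $G$. Then $S_0=\{s,s'\}$ and $Q=\{b,z\}$. The vertex $v$ is entered from $S_0$ by $sv$ and $s'v$, and $\mathrm{anc}(v)=\{v,t\}$, so $S_1=\{s,s',v,t\}$. The arc $tz$ of $M$ goes from $S_1$ to $Q$. So $M$ should not be maximum, and indeed: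

- Delete $tz$: the trail $z\;s\;v\;y\;s'\;v\;t$ remains, from $z$ to $t$.
- Delete the later of the two arcs into $v$, namely $s'v$. The trail breaks into $z\;s\;v\;y\;s'$ and $v\;t$. The second piece closes up to $v\;t\;v$ using the arc $tv$ of $G$.
- Insert this closed trail at $v$ in the first piece: $z\;s\;v\;t\;v\;y\;s'$. No vertex was lost, and the end is now $s'\in S_0$.
- Go home through $b$: $z\;s\;v\;t\;v\;y\;s'\;b\;z$ is a closed trail covering everything, including $b$.

With more levels we repeat the middle two bullets, descending until we reach $S_0$. What needs care is that the two arcs into $v_j$ are still in the trail when we need them, and that arcs of $G$ already used are not used again. Conditions (i) and (ii) below record exactly this.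

## 7. No arc of $M$ goes from $S_i$ to $Q$

**Lemma 1.** For every $i$ for which $S_i$ is defined:

- (a) $S_i$ is closed;
- (b) $S_i\cap Q=\emptyset$;
- (c) no arc of $M$ goes from $S_i$ to $Q$.

**Step 5: reduce Lemma 1 to one implication.** Part (a) holds since $S_0$ is closed by Step 3 and each $S_{i+1}$ is a union of closed sets. For $i=0$, (b) is Step 3. If (b) and (c) hold for $S_i$, then (b) holds for $S_{i+1}$: the vertex $v_{i+1}$ is the head of an arc of $M$ with tail in $S_i$, so $v_{i+1}\notin Q$ by (c). A member of $Q=\mathrm{desc}(b)$ that reaches $v_{i+1}$ in $G$ would put $v_{i+1}$ in $Q$, so $\mathrm{anc}(v_{i+1})\cap Q=\emptyset$. By induction it remains to show: *if (a) and (b) hold for $S_0,\dots,S_i$, then (c) holds for $S_i$.* Assume this hypothesis for the rest of the section.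

**Step 6: set up the trails to be rerouted.** For $t\in S_i$ let its level be $\lambda(t)=\min\{j: t\in S_j\}$. (In the worked reroute, $s,s'$ have level $0$ and $v,t$ have level $1$.) Suppose, for contradiction, that $sz\in A(M)$ with $s\in S_i$ and $z\in Q$. Keep $z$ fixed. Call a pair $(T,t)$ *good* if $t\in S_i$ and $T$ is a trail in $H$ from $z$ to $t$ with $V(T)\supseteq A$ such that

- (i) $T$ contains every arc of $M$ having both ends in $S_{\lambda(t)}$;
- (ii) every arc of $T$ not in $M$ has both ends in $S_i\setminus S_{\lambda(t)}$.

**Step 7: a good pair exists.** Take a closed trail through all arcs of $M$ (Fact 2) and delete $sz$. This gives a trail $T$ from $z$ to $s$ with arc set $A(M)\setminus\{sz\}$. Deleting one arc loses no vertex of the closed trail, so $T$ covers $A$. Put $t=s$. The only arc of $M$ missing from $T$ is $sz$, and $z\in Q$ is not in $S_i\supseteq S_{\lambda(s)}$ by (b), so (i) holds. All arcs of $T$ are in $M$, so (ii) is vacuous.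

**Step 8: from a good pair of level $j\ge1$ to one of smaller level.** Let $(T,t)$ be good with $j=\lambda(t)\ge 1$.

*The path $P$ back to $v_j$.* Since $t\in S_j\setminus S_{j-1}\subseteq\mathrm{anc}(v_j)$, there is a path $P$ in $G$ from $t$ to $v_j$, possibly with no arcs. All its vertices lie in $\mathrm{anc}(v_j)\subseteq S_j$. None lies in $S_{j-1}$, because $S_{j-1}$ is closed and $t\notin S_{j-1}$. So
$$\text{every arc of } P \text{ is outside } M \text{ and has both ends in } S_j\setminus S_{j-1}. \tag{3}$$
By (ii), arcs of $T$ outside $M$ have both ends in $S_i\setminus S_j$. Hence no arc of $P$ is in $T$.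

*Cutting $T$.* The arcs $e_j^1,e_j^2$ of $M$ have tails in $S_{j-1}$ and head $v_j$, so both ends of each lie in $S_j$. By (i), both are in $T$. Let $e=xv_j$ be the one that $T$ traverses later, and write $T=T_1\,e\,T_2$, with $T_1$ a trail from $z$ to $x$ and $T_2$ a trail from $v_j$ to $t$. The other of the two arcs lies in $T_1$, so $T_1$ visits $v_j$.

*Reattaching.* Now $T_2P$ is a closed trail starting and ending at $v_j$: $T_2$ goes from $v_j$ to $t$, $P$ goes back from $t$ to $v_j$, and they share no arc. It is arc-disjoint from $T_1$. Insert it into $T_1$ at a visit of $v_j$. The result is a trail $T'$ from $z$ to $x$ with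
$$A(T')=(A(T)\setminus\{e\})\cup A(P),\qquad V(T')\supseteq V(T_1)\cup V(T_2)=V(T)\supseteq A .$$

*Checking that $(T',x)$ is good.* The tail $x$ of $e$ lies in $S_{j-1}$, so $j'=\lambda(x)\le j-1$ and $S_{j'}\subseteq S_{j-1}\subseteq S_j$.

- For (i): $T$ contains every arc of $M$ with both ends in $S_j$, hence every one with both ends in $S_{j'}$. Only $e$ was removed, and its head $v_j$ is not in $S_{j-1}\supseteq S_{j'}$.
- For (ii): an arc of $T'$ outside $M$ is either an arc of $T$, with both ends in $S_i\setminus S_j$, or an arc of $P$, with both ends in $S_j\setminus S_{j-1}$ by (3). Both sets are contained in $S_i\setminus S_{j'}$.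

So $(T',x)$ is a good pair of level at most $j-1$.

**Step 9: at level $0$, close up through a new vertex.** Repeating Step 8, we reach a good pair $(T,t)$ with $\lambda(t)=0$, that is, $t\in S_0$. Let $P_1$ be a path in $G$ from $t$ to $b$. Its vertices lie in $\mathrm{anc}(b)=S_0\cup K$. Let $P_2$ be a path in $G$ from $b$ to $z$. Its vertices lie in $Q$. Let $w$ be the first vertex of $P_1$ that lies on $P_2$; it exists since $b$ is on both. Then $w\in\mathrm{anc}(b)\cap Q=K$, so $w\notin A$ by Step 2. Let $R$ be $P_1$ from $t$ to $w$ followed by $P_2$ from $w$ to $z$. By the choice of $w$, this is a path in $G$. All its vertices lie in $S_0\cup K\cup Q=S_0\cup Q$.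

We check that $T$ and $R$ share no arc. The arcs of $R$ are not in $M$ and have both ends in $S_0\cup Q$. By (ii), the arcs of $T$ not in $M$ have both ends in $S_i\setminus S_0$, which is disjoint from $S_0$ and, by (b), from $Q$. So there is no common arc.

Thus $TR$ is a closed trail in $H$, from $z$ to $t$ and back to $z$, covering $A\cup\{w\}$ with $w\notin A$. By Fact 2 its vertices and arcs form an eulerian subdigraph larger than $M$, a contradiction. This proves (c) for $S_i$, and with it Lemma 1. $\square$

## 8. Counting the arcs that enter the final set

**Step 10: the final $S$ satisfies Theorem B.** Let $S$ be the set at which the process of Step 4 stopped. It contains $S_0\neq\emptyset$. By Lemma 1 it is closed, it is disjoint from $Q\ni b$ (so $S\neq V$ and $b\notin S$), and no arc of $M$ goes from $S$ to $Q$. By (2),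
$$d_H^-(S)=d_M^+(S).$$
Because the process stopped, the arcs of $M$ leaving $S$ have pairwise distinct heads, so $d_M^+(S)$ equals the number of these heads. Let $v$ be one of them. Then $v\notin S\cup Q$; in particular $v\neq b$. Moreover $\mathrm{anc}(b)=S_0\cup K\subseteq S\cup Q$, so $v\notin\mathrm{anc}(b)$, and $v\notin\mathrm{desc}(b)=Q$. Since all arcs of $H$ at $b$ lie in $G$, neither $vb$ nor $bv$ is an arc of $H$. So every head is counted by $\nu_H(b,S)$, and
$$d_H^-(S)=d_M^+(S)\le\nu_H(b,S).$$
This proves Theorem B, and by Section 4 also Theorem A. $\blacksquare$

In $H_7$ the process takes $v_1=v$ with $\mathrm{anc}(v)=\{v\}$ and stops with $S=\{s_1,s_2,s_3,v\}$. The only arc of $M$ leaving $S$ is $vy$, and $d^-(S)=1=\nu(b,S)$.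

## 9. Regular tournaments: $k+1$ cannot be lowered

**Proposition 1.** For every $k\ge0$ there is a $k$-arc-strong tournament $D$ and a set $F$ of $k$ arcs such that $D-F$ has no spanning eulerian subdigraph. Hence $k+1$ is exactly the least arc-strong connectivity that suffices in Theorem A.

*Proof.* For $k=0$, the tournament on two vertices is not strong and has no spanning eulerian subdigraph, and $0$-arc-strong is no condition. Let $k\ge1$ and let $D$ be a regular tournament on $2k+1$ vertices, so every in-degree is $k$. For $1\le|S|=s\le 2k$, the in-degrees in $S$ sum to $sk$, and $\binom s2$ of these arcs lie inside $S$, so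
$$d_D^-(S)=sk-\binom s2=\frac{s(2k+1-s)}2\ge k,$$
because $s(2k+1-s)$ is smallest at the ends $s=1$ and $s=2k$, where it equals $2k$. So $D$ is $k$-arc-strong. Let $F$ be the $k$ arcs entering a fixed vertex $r$. A spanning eulerian subdigraph is connected on more than one vertex, so some arc meets $r$, and being balanced it has an arc entering $r$. But $D-F$ has none. $\square$

## 10. A local condition on $F$, and the extremal sets

The proof in Section 4 uses the size of $F$ only through the inequality (1). This gives a version without any bound on $|F|$.

**Corollary 1.** Let $D$ be semicomplete and $F\subseteq A(D)$. Suppose that for all $\emptyset\ne S\subsetneq V(D)$ and $b\notin S$, the number of arcs of $F$ entering $S$ plus the number of vertices of $V(D)\setminus(S\cup\{b\})$ joined to $b$ by an arc of $F$ is less than $d_D^-(S)$. Then $D-F$ has a spanning eulerian subdigraph.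

*Proof.* Subtracting the number of arcs of $F$ entering $S$, we see that $d_{D-F}^-(S)$ is greater than the number of vertices outside $S\cup\{b\}$ joined to $b$ by an arc of $F$. In particular $d_{D-F}^-(S)>0$ for all $S$, so $D-F$ is strong. As $D$ is semicomplete, every non-neighbor of $b$ in $D-F$ is joined to $b$ by an arc of $F$, so $d_{D-F}^-(S)>\nu_{D-F}(b,S)$ for all $S$ and $b$. By Theorem B, $D-F$ has a spanning eulerian subdigraph. $\square$

Theorem A is the case where $d_D^-(S)\ge k+1$ for all $S$ and $|F|\le k$: the arcs of $F$ entering $S$ and those joining $b$ to vertices outside $S$ are different arcs, so the sum in the hypothesis is at most $|F|\le k$. Reversing all arcs keeps semicompleteness, eulerian subdigraphs and non-adjacency, and exchanges $d^-$ with $d^+$. So the same statements hold with out-degrees.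

**Corollary 2.** Let $D$ be an $\ell$-arc-strong semicomplete digraph, $\ell\ge1$, and let $F$ be a set of $\ell$ arcs of $D$ such that $D-F$ has no spanning eulerian subdigraph. Then either $F$ is the set of all arcs entering some $\emptyset\ne S\subsetneq V(D)$; or there are such an $S$ with $d_D^-(S)=\ell$, a vertex $b\notin S$, and $1\le q\le\ell$, such that $F$ consists of $\ell-q$ of the arcs entering $S$ together with $q$ arcs inside $V(D)\setminus S$ joining $b$ to $q$ distinct vertices.

*Proof.* If $D-F$ is not strong, then by Fact 1 all arcs of $D$ entering some $S$ are in $F$. There are at least $\ell=|F|$ of them, so they are exactly $F$. If $H=D-F$ is strong, take $S,b$ from Theorem B and let $q=\nu_H(b,S)$ and $g$ be as in Section 4. As there,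
$$\ell\le d_D^-(S)=d_H^-(S)+g\le q+g\le|F|=\ell .$$
So equality holds throughout. Thus $d_D^-(S)=\ell$, and the $g=\ell-q$ arcs of $F$ entering $S$ together with the $q$ arcs at $b$ found in Section 4 are all of $F$. Finally, $q=d_H^-(S)\ge1$ since $H$ is strong. $\square$

## 11. Digraphs in which every vertex has at most $m$ non-neighbors

**Corollary 3.** Let $m\ge0$ and let $H$ be an $(m+1)$-arc-strong digraph in which every vertex is non-adjacent to at most $m$ other vertices. Then $H$ has a spanning eulerian subdigraph. For every $m\ge0$, "$(m+1)$-arc-strong" cannot be replaced by "$m$-arc-strong".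

*Proof of the first claim.* If not, then Theorem B gives $S,b$ with $m+1\le d_H^-(S)\le\nu_H(b,S)\le m$, a contradiction.

*Proof of sharpness.* For $m=0$ take the tournament on two vertices. Let $m\ge1$. Let $X$ and $Z$ induce complete digraphs on $m+1$ vertices each, and let $Y$ be an independent set of $m+1$ vertices. Take all arcs from $X$ to $Y$ and all arcs from $Y$ to $Z$. For $m$ of the $(m+1)^2$ pairs $(x,z)\in X\times Z$ take the arc $zx$, and for all other pairs take $xz$. Only vertices of $Y$ have non-neighbors, namely the other $m$ vertices of $Y$.

This digraph is $m$-arc-strong. Let $S$ be a non-empty proper subset of the vertices. If $S$ contains some but not all vertices of $X$, say $a$ of them with $1\le a\le m$, then at least $a(m+1-a)\ge m$ arcs inside $X$ enter $S$; the same holds for $Z$. Otherwise each of $X,Z$ is contained in $S$ or disjoint from it: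

- if $X\subseteq S$ and $Z\cap S=\emptyset$, the $m$ arcs from $Z$ to $X$ enter $S$;
- if $Z\subseteq S$ and $X\cap S=\emptyset$, the $(m+1)^2-m\ge m$ arcs from $X$ to $Z$ enter $S$;
- if $X\cup Z\subseteq S$, then a vertex of $Y\setminus S$, which exists since $S$ is proper, sends $m+1$ arcs into $Z$;
- if $X$ and $Z$ are both disjoint from $S$, then $\emptyset\neq S\subseteq Y$, and at least $m+1$ arcs enter $S$ from $X$.

A spanning eulerian subdigraph would contain at least one arc into each vertex of $Y$, and all these arcs come from $X$. So at least $m+1$ of its arcs would leave $X$, and by Fact 3 at least $m+1$ of its arcs would enter $X$. But only $m$ arcs of the whole digraph enter $X$. $\square$
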